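# Attaining the norm near a prescribed point: finite-dimensional domains and uniformly convex ranges

## 1. A two-by-two matrix

Take $\mathbb R^2$ with the Euclidean norm, a small number $\eta\in(0,1)$, and
$$T=\begin{pmatrix}1&0\\0&1-\eta\end{pmatrix},\qquad x_0=e_2=(0,1).$$
Then $\|T(a,b)\|^2=a^2+(1-\eta)^2b^2$. So $\|T\|=1$, and on the unit circle the norm is attained only at $\pm e_1$. On the other hand $\|Tx_0\|=1-\eta$, so $x_0$ almost attains the norm of $T$. Almost attaining is not being near a point of attainment: both points $\pm e_1$ are at distance $\sqrt2$ from $x_0$, however small $\eta$ is.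

So moving the point is not enough. Let us also move the operator. The identity $I$ satisfies $\|I-T\|=\eta$ and attains its norm at $x_0$. So does the matrix $S=\mathrm{diag}(1-\eta,1)$, which also satisfies $\|S-T\|=\eta$. The second choice is better than the first: $S$ attains its norm only at $\pm e_2$, whereas $I$ attains its norm at every unit vector.

Here a tiny change of the operator produces attainment at $x_0$. The size of the change is governed by the defect $\eta=1-\|Tx_0\|$ alone. Can one always do this? Given $T:X\to Y$ of norm one and a unit vector $x_0$ with $\|Tx_0\|$ close to $1$, can we move $T$ slightly and $x_0$ slightly so that the new operator has norm one and attains it at the new point, where "close" may depend on the wanted precision and on the spaces, but not on $T$ and $x_0$? Can we moreover get the better kind of attainment? We ask this when $X$ has finite dimension and $Y$ has a very round ball.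

## 2. Definitions, examples and the two theorems

Throughout, $X$ and $Y$ are Banach spaces over $\mathbb K\in\{\mathbb R,\mathbb C\}$, $B_X$ and $S_X$ are the unit ball and the unit sphere, $\mathbb T=S_{\mathbb K}$ is the set of scalars of modulus one, and $\mathcal L(X,Y)$ is the space of bounded linear operators. For $h\in X^*$ and $y\in Y$ we write $h\otimes y$ for the operator $x\mapsto h(x)y$; its norm is $\|h\|\,\|y\|$.

**Definition (convexity).** $Y$ is *uniformly convex* if for every $\varepsilon\in(0,2]$ there is $\delta=\delta_Y(\varepsilon)>0$ such that $x,y\in B_Y$ and $\|x-y\|\ge\varepsilon$ imply $\|\frac{x+y}2\|\le1-\delta$. A norm is *strictly convex* if $\|\frac{x+y}2\|<1$ whenever $x\ne y$ are in its unit ball.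

A Hilbert space is uniformly convex: the parallelogram law gives $\|\frac{x+y}2\|^2\le1-\frac{\varepsilon^2}4$. Uniform convexity implies strict convexity. We shall use strict convexity in the following form.

**Fact 1.** Let the norm be strictly convex, $a,b$ in the unit ball, $0<t<1$ and $\|ta+(1-t)b\|=1$. Then $a=b$.

Indeed, $s\mapsto\|sa+(1-s)b\|$ is a convex function on $[0,1]$, bounded by $1$, with value $1$ at an interior point. A convex function that has its maximum at an interior point is constant. So the midpoint has norm $1$, and $a=b$.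

**Definition (RSE).** $T\in\mathcal L(X,Y)$ is *range strongly exposing* if there is $x_0\in S_X$ with the following property: whenever $(x_n)\subset B_X$ satisfies $\|Tx_n\|\to\|T\|$, there are a subsequence $(x_{\sigma(n)})$ and $\theta\in\mathbb T$ such that $Tx_{\sigma(n)}\to\theta\,Tx_0$. The set of these operators is $\mathrm{RSE}(X,Y)$.

The matrix $\mathrm{diag}(1-\eta,1)$ of Section 1 is RSE, with $x_0=e_2$. The identity of $\mathbb R^2$ is not: the constant sequences $e_1$ and $e_2$ would force $e_1=\theta x_0$ and $e_2=\theta'x_0$. The condition concerns images only. For instance $P:\ell_\infty^2\to\ell_2^2$, $P(a,b)=(a,0)$, attains its norm at all points $(1,b)$ with $|b|\le1$. It is RSE nevertheless: if $|a_n|\to1$, then a subsequence of $P(a_n,b_n)=(a_n,0)$ converges to some $\theta(1,0)$.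

**Definition (BPBp).** The pair $(X,Y)$ has the *Bishop–Phelps–Bollobás property* (BPBp) if for every $\varepsilon\in(0,1)$ there is $\eta(\varepsilon)>0$ with the following property. Whenever $T\in\mathcal L(X,Y)$ with $\|T\|=1$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there exist $S\in\mathcal L(X,Y)$ and $x_1\in S_X$ such that
$$\|Sx_1\|=\|S\|=1,\qquad\|S-T\|<\varepsilon,\qquad\|x_1-x_0\|<\varepsilon.$$
It has the *BPBp-RSE* if the same holds with the additional requirement $S\in\mathrm{RSE}(X,Y)$.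

The following question is posed in Helena Del Río, "Bollobás-type theorems for range strongly exposing operators", arXiv:2512.10442 (2025): *if $X$ has finite dimension and $Y$ is uniformly convex, does $(X,Y)$ have the BPBp, and the BPBp-RSE?* The answer is no for both, and dimension three is where things go wrong.

**Theorem 1.** For $\mathbb K\in\{\mathbb R,\mathbb C\}$ there are $X$ with $\dim X=3$, a uniformly convex $Y$, a point $x_0\in S_X$ and norm-one operators $T_n\in\mathcal L(X,Y)$ with $\|T_nx_0\|\to1$ such that, with $\varepsilon_0=\frac1{1000}$ and all large $n$, there are no $S\in\mathcal L(X,Y)$, $x_1\in S_X$ with $\|S\|=\|Sx_1\|=1$, $\|S-T_n\|<\varepsilon_0$, $\|x_1-x_0\|<\varepsilon_0$. Hence $(X,Y)$ fails BPBp and BPBp-RSE. (The $Y$ we construct is a subspace of an $L_4$-space and is isomorphic to $\ell_4$.)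

For the positive part we need a condition on $X$.

**Condition (O).** *For every subspace $M\subset X$ with $1\le\dim M\le\dim X-2$, with quotient map $q:X\to X/M$, every $x_0\in S_X$ with $\|qx_0\|=1$, and every sequence $z_n\in B_{X/M}$ with $z_n\to qx_0$, there are $w_n\in B_X$ with $qw_n=z_n$ and $w_n\to x_0$.*

In words: points of the quotient ball near $qx_0$ can be lifted to points of $B_X$ near $x_0$. For example, let $X=\ell_\infty^3$ and $M=\{(0,0,c)\}$. The quotient is $\ell_\infty^2$, and for $x_0=(a,b,c)$ and $z_n=(a_n,b_n)\to(a,b)$ the points $w_n=(a_n,b_n,c)$ do the job.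

**Theorem 2.**

(a) If $X$ is finite-dimensional and $Y$ is strictly convex, then $(X,Y)$ has BPBp if and only if it has BPBp-RSE.

(b) If $X$ is finite-dimensional and satisfies (O), then $(X,Y)$ has BPBp-RSE for every uniformly convex $Y$. Condition (O) holds if $\dim X\le2$, if $X$ is strictly convex, or if $\mathbb K=\mathbb R$ and $B_X$ is a polytope.

(c) For $N\ge1$: all pairs $(X,Y)$ with $\dim X=N$ and $Y$ uniformly convex have BPBp (equivalently BPBp-RSE) if and only if $N\le2$.

We begin with the positive half. Its proof needs (O) at one precise moment, and that moment tells us how to build the counterexample.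

## 3. One-dimensional domains and finite-dimensional ranges

*If $\dim X=1$*, take $X=\mathbb K$, so $Tx=xy$ with $\|y\|=1$. Then $\|Tx_0\|=1$ for every unit $x_0$, and $S=T$, $x_1=x_0$ work. This $T$ is RSE: if $|x_n|\to1$, some subsequence converges to a $\theta'\in\mathbb T$, and then $Tx_{\sigma(n)}\to\theta'y=\theta'\,\overline{x_0}\,Tx_0$.

*If $X$ and $Y$ both have finite dimension*, compactness proves the BPBp, with no convexity at all. Suppose it fails for some $\varepsilon$. Then for each $n$ there are $T_n$ of norm one and $x_n\in S_X$ with $\|T_nx_n\|>1-\frac1n$ for which no suitable $S,x_1$ exist. Pass to a subsequence with $T_n\to T$ and $x_n\to x_0$. Then $\|T\|=1=\|Tx_0\|$, and for large $n$ the choice $S=T$, $x_1=x_0$ is suitable for $T_n,x_n$, a contradiction.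

*If $\dim Y=\infty$*, this is the sensible first attempt, and it stops at "$T_n\to T$". Let $(\delta_k)$ be the unit vectors of $\ell_4$ and
$$W_n:\ell_4^2\to\ell_4,\qquad W_n(a,b)=a\delta_{2n}+b\delta_{2n+1}.$$
For $n\ne m$ we have $\|W_n-W_m\|\ge\|\delta_{2n}-\delta_{2m}\|=2^{1/4}$, so no subsequence converges. Yet the norms $\|W_n(a,b)\|=(|a|^4+|b|^4)^{1/4}$ do not even depend on $n$. What survives in the limit is not the operator, but the seminorm $x\mapsto\|T_nx\|$ on $X$. We shall base the argument on this seminorm. First we remove RSE from the discussion.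

## 4. A rank-one bump: proof of Theorem 2(a)

BPBp-RSE implies BPBp by definition. For the converse we show that a norm-attaining $S$ can be made RSE by a small change that keeps its value at the point of attainment.

**Step 1: the perturbation.** Let $\|S\|=\|Sx_1\|=\|x_1\|=1$. Choose $y^*\in S_{Y^*}$ with $y^*(Sx_1)=1$ and put $h=S^*y^*=y^*\circ S$. Then $\|h\|\le1$ and $h(x_1)=1$. For $\tau\in(0,1)$ put
$$S_\tau=\frac1{1+\tau}\big(S+\tau\,h\otimes Sx_1\big).$$
Clearly $\|S_\tau\|\le1$, and $S_\tau x_1=\frac1{1+\tau}(Sx_1+\tau Sx_1)=Sx_1$. So $\|S_\tau\|=\|S_\tau x_1\|=1$. Moreover $S_\tau-S=\frac{\tau}{1+\tau}(h\otimes Sx_1-S)$, so $\|S_\tau-S\|\le2\tau$.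

**Step 2: $S_\tau$ is RSE.** Let $(x_n)\subset B_X$ with $\|S_\tau x_n\|\to1$. As $\dim X<\infty$, a subsequence converges to some $x\in B_X$, and $\|Sx+\tau h(x)Sx_1\|=1+\tau$. The left side is at most $\|Sx\|+\tau|h(x)|\le1+\tau$, so $\|Sx\|=1=|h(x)|$. Dividing by $1+\tau$, a convex combination with positive weights of the unit vectors $Sx$ and $h(x)Sx_1$ has norm one. By Fact 1, $Sx=h(x)Sx_1$. Hence $S_\tau x=h(x)Sx_1=h(x)S_\tau x_1$, so along the subsequence $S_\tau x_n\to\theta S_\tau x_1$ with $\theta=h(x)\in\mathbb T$.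

**Step 3: conclusion.** Given $\varepsilon$, apply the BPBp with $\varepsilon/2$ to get $S,x_1$, and replace $S$ by $S_\tau$ with $\tau=\varepsilon/8$. Then $\|S_\tau-T\|<\frac\varepsilon2+\frac\varepsilon4<\varepsilon$, the point $x_1$ is unchanged, and $S_\tau\in\mathrm{RSE}(X,Y)$. So $(X,Y)$ has the BPBp-RSE. $\square$

## 5. Limits of the seminorms $\|T_nx\|$: Theorem 2(b) from (O)

Let $X$ be finite-dimensional with (O) and $Y$ uniformly convex. By Theorem 2(a) it suffices to prove the BPBp. Suppose that it fails for some $\varepsilon\in(0,1)$: there are $T_n$ of norm one and $x_n\in S_X$ with $\|T_nx_n\|\to1$ for which no suitable $S$ and point exist.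

**Step 1: a limit seminorm.** This step replaces the missing limit operator. The functions $x\mapsto\|T_nx\|$ are $1$-Lipschitz and bounded by $1$ on the compact set $B_X$. By Arzelà–Ascoli and compactness of $S_X$ we may pass to a subsequence with $x_n\to x_0\in S_X$ and $\|T_nx\|\to p(x)$ uniformly on $B_X$. The limit extends to a seminorm $p\le\|\cdot\|$ on $X$. Since $\big|\|T_nx_n\|-\|T_nx_0\|\big|\le\|x_n-x_0\|\to0$, we get $p(x_0)=1$.

Let $M=\ker p$, $Z=X/M$ with the quotient norm, and $q:X\to Z$ the quotient map. In finite dimension the infimum defining the quotient norm is attained, so $q(B_X)=B_Z$. Let $\bar p(qx)=p(x)$, a norm on $Z$. From $\bar p(qx)=p(x+m)\le\|x+m\|$ for all $m\in M$ we get $\bar p\le\|\cdot\|_Z$. Hence $1=\bar p(qx_0)\le\|qx_0\|_Z\le\|x_0\|=1$, and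
$$\|qx_0\|_Z=\bar p(qx_0)=1.$$

**Step 2: $\bar p$ is strictly convex.** This is where uniform convexity of $Y$ enters: it survives the passage to the limit. Let $p(x)=p(x')=1$ and $p(x-x')=\rho>0$. Put $c_n=\max(\|T_nx\|,\|T_nx'\|)$, so $c_n\to1$. For large $n$ the vectors $T_nx/c_n$ and $T_nx'/c_n$ are in $B_Y$ at distance at least $\rho/2$. Therefore $\|T_n\frac{x+x'}2\|\le c_n(1-\delta)$ with $\delta=\delta_Y(\rho/2)>0$. In the limit, $p(\frac{x+x'}2)\le1-\delta<1$. So two distinct $\bar p$-unit vectors have a midpoint with $\bar p$-norm $<1$. If $z\ne z'$ lie in the $\bar p$-ball and one of them has $\bar p(\cdot)<1$, the midpoint trivially has $\bar p$-norm $<1$.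

**Step 3: making the operators vanish on $M$.** We want operators that factor through $q$, so that only their behavior on $Z$ matters. Let $s:Z\to X$ be linear with $qs=\mathrm{id}_Z$, and put $R_n=T_nsq$. Since $q(I-sq)=0$, the map $I-sq$ takes values in $M$. Since $p=0$ on $M$ and the convergence is uniform on $B_M$, $\|T_n|_M\|\to0$. Hence
$$\|R_n-T_n\|\le\|T_n|_M\|\,\|I-sq\|\to0.$$

**Step 4: a bump that forces maximizers toward $qx_0$.** By Hahn–Banach choose $\varphi\in Z^*$ with $|\varphi|\le\bar p$ and $\varphi(qx_0)=1$. Let $\tau=\varepsilon/4$ and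
$$S_n'=R_n+\tau\,(\varphi\circ q)\otimes R_nx_0=\Sigma_n\circ q,\qquad\Sigma_nz=T_ns\big(z+\tau\varphi(z)\,qx_0\big).$$
The vectors $s(z+\tau\varphi(z)qx_0)$, $z\in B_Z$, form a bounded set, and $p\circ s=\bar p$. So
$$\|\Sigma_nz\|\to N(z):=\bar p\big(z+\tau\varphi(z)\,qx_0\big)\quad\text{uniformly on }B_Z.$$
On $B_Z$ we have $N(z)\le\bar p(z)+\tau|\varphi(z)|\le1+\tau$, with equality at $z=qx_0$. Because $q(B_X)=B_Z$, $\|S_n'\|=\max_{B_Z}\|\Sigma_nz\|\to1+\tau$.

**Step 5: the maximizers in the quotient.** Let $z_n\in B_Z$ with $\|\Sigma_nz_n\|=\|S_n'\|$, and pass to a subsequence $z_n\to z$. By uniform convergence and continuity of $N$, $N(z)=1+\tau$. Hence $\bar p(z)=|\varphi(z)|=1$, and the $\bar p$-unit vectors $z$ and $\varphi(z)qx_0$ satisfy $\bar p(z+\tau\varphi(z)qx_0)=1+\tau$. Fact 1 for $\bar p$ gives $z=\varphi(z)qx_0$. Multiplying all $z_n$ by $\overline{\varphi(z)}\in\mathbb T$, which changes neither $z_n\in B_Z$ nor $\|\Sigma_nz_n\|$, we may assume $z_n\to qx_0$.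

**Step 6: lifting the maximizers.** We need $w_n\in B_X$ with $qw_n=z_n$ and $w_n\to x_0$. We have $M\ne X$, since $p(x_0)=1$. If $M=\{0\}$, then $q$ is an isometric isomorphism and $w_n=q^{-1}z_n$. If $\dim Z=1$, then $z_n=c_nqx_0$ with $|c_n|\le1$ and $c_n\to1$, and $w_n=c_nx_0$ works. In all other cases $1\le\dim M\le\dim X-2$, and (O) says exactly that such $w_n$ exist.

**Step 7: the contradiction.** For large $n$, $\|S_n'w_n\|=\|\Sigma_nz_n\|=\|S_n'\|>0$ with $w_n\in B_X$, so $\|w_n\|=1$. Put $S_n=S_n'/\|S_n'\|$; then $\|S_n\|=\|S_nw_n\|=1$ and $\|w_n-x_n\|\to0$. Since $\|\varphi\circ q\|\le1$ and $\|R_nx_0\|\to\bar p(qx_0)=1$,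
$$\limsup\|S_n-T_n\|\le\limsup\Big(\big|\|S_n'\|-1\big|+\|R_n-T_n\|+\tau\|R_nx_0\|\Big)\le\tau+0+\tau=\frac\varepsilon2<\varepsilon .$$
So for large $n$ the pair $S_n,w_n$ is suitable for $T_n,x_n$, contrary to the choice of $T_n,x_n$. $\square$

## 6. Spaces with the lifting property (O)

**Dimension at most two.** There is no $M$ with $1\le\dim M\le\dim X-2\le0$, so (O) is vacuous.

**Strictly convex $X$.** Since $q(B_X)=B_{X/M}$, choose any $w_n\in B_X$ with $qw_n=z_n$. Let $w\in B_X$ be a cluster point of $(w_n)$. Then $qw=qx_0$, so $\|\frac{w+x_0}2\|\ge\|q\frac{w+x_0}2\|=\|qx_0\|=1$, and strict convexity gives $w=x_0$. A sequence in a compact set whose only cluster point is $x_0$ converges to $x_0$.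

**Polytopes, $\mathbb K=\mathbb R$.** Here Hoffman's theorem (A. J. Hoffman, *On approximate solutions of systems of linear inequalities*, J. Res. Nat. Bur. Standards 49 (1952)) gives a constant $C$ with $\mathrm{dist}\big(x_0,\{w\in B_X:qw=z\}\big)\le C\|qx_0-z\|$ for all $z\in q(B_X)=B_{X/M}$, which yields (O). What we need can also be proved directly, as follows.

Let $B_X=\mathrm{conv}\{v_1,\dots,v_m\}$ and $d_i=q(v_i-x_0)$. For each set $I$ of indices such that $(d_i)_{i\in I}$ is linearly independent, equivalence of norms in finite dimension gives a constant $C_I$ with $\sum_{i\in I}|t_i|\le C_I\|\sum_{i\in I}t_id_i\|$. Let $C$ be the largest of these finitely many constants.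

Let $z\in B_{X/M}$. Write $z=q(\sum\mu_iv_i)$ with $\mu_i\ge0$, $\sum\mu_i=1$; then $z-qx_0=\sum\mu_id_i$. Among all representations $z-qx_0=\sum t_id_i$ with $t_i\ge0$ take one with the fewest nonzero $t_i$, say $t_i\neq 0$ exactly for $i\in I$. Then $(d_i)_{i\in I}$ is linearly independent. Otherwise $\sum_{i\in I}c_id_i=0$ with some $c_i>0$, and replacing $t_i$ by $t_i-\theta c_i$ with $\theta=\min\{t_i/c_i:i\in I,\ c_i>0\}$ keeps all coefficients nonnegative and kills one of them. Hence $\sum t_i\le C\|z-qx_0\|$. If $C\|z-qx_0\|\le1$, then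
$$w=x_0+\sum t_i(v_i-x_0)=\Big(1-\sum t_i\Big)x_0+\sum t_iv_i$$
is in $B_X$, $qw=z$, and $\|w-x_0\|\le2\sum t_i\le2C\|z-qx_0\|$. Applied to $z=z_n$ for large $n$ (and with arbitrary lifts for the remaining finitely many $n$), this proves (O).

Together with Section 5, this proves Theorem 2(b). $\square$

## 7. A ball in dimension three whose fibers collapse

The only place where the method uses the shape of $B_X$ is Step 6: the maximizers $z_n$ come close to $qx_0$, but their lifts might all be far from $x_0$. For this to happen we need $\dim X\ge3$. We look for a ball with a long fiber over one point $e$ of the quotient sphere and with one-point fibers over the other points of the sphere near $e$.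

Let $E=\ell_4^2$, with elements $(a,b)$ and norm $(|a|^4+|b|^4)^{1/4}$, and let $e=(0,1)$. Let $X=E\times\mathbb K$ with unit ball
$$B_X=\mathrm{conv}\Big(\big(B_E\times\{0\}\big)\cup\{(\omega e,\kappa):|\omega|\le1,\ |\kappa|\le1\}\Big).$$
For $\mathbb K=\mathbb R$ this is the hull of a horizontal rounded disk and a vertical square through its axis $\mathbb Re$. In general it is the convex hull of two compact convex balanced sets that together span $X$. So $B_X$ is compact, convex and balanced, with $0$ in its interior, and it is the unit ball of a norm. We note: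

* Every $x\in B_X$ has the form $x=\lambda(u,0)+(1-\lambda)(\omega e,\kappa)$ with $\lambda\in[0,1]$, $u\in B_E$, $|\omega|,|\kappa|\le1$, because the two sets are convex.
* The projection $\pi(u,c)=u$ satisfies $\pi(B_X)=B_E$, and the functional $(u,c)\mapsto c$ has norm $\le1$. Both follow from the formula for $x$.
* $\|(u,0)\|_X=\|u\|_E$, since $B_E\times\{0\}\subset B_X$ and $\|\pi\|\le1$.

Let $x_0=(e,\frac12)$. It lies in $B_X$ (take $\lambda=0$, $\omega=1$, $\kappa=\frac12$), and $\|x_0\|\ge\|\pi x_0\|=\|e\|=1$. So $x_0\in S_X$.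

**$X$ fails (O).** Let $M=\{0\}\times\mathbb K=\ker\pi$, so that $X/M=E$ isometrically, with quotient map $\pi$. Let $z\in S_E$ not be a multiple of $e$, and let $w\in B_X$ with $\pi w=z$. Writing $w$ as above, $z=\lambda u+(1-\lambda)\omega e$. If $0<\lambda<1$, strict convexity of $E$ would give $z=\omega e$, and $\lambda=0$ gives the same; both are excluded. So $\lambda=1$ and $w=(z,0)$. The fiber over $z$ is a single point, at distance at least $\frac12$ from $x_0$ (look at the last coordinate). The fiber over $e$ contains all $(e,\kappa)$ with $|\kappa|\le1$.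

Failure of (O) only means that one proof breaks. For a counterexample we must exclude *every* $S$ near $T_n$ and every $x_1$ near $x_0$. The next lemma says what such an $S$ must look like. It uses only strict convexity of $Y$. For $d\in E$ near $e$, think of $2e-d$ as the reflection of $d$ in the point $e$.

**Lemma 1.** Let $Y$ be strictly convex, $\varepsilon_0=\frac1{1000}$, $S\in\mathcal L(X,Y)$ and $x_1\in S_X$ with $\|S\|=\|Sx_1\|=1$ and $\|x_1-x_0\|<\varepsilon_0$. Put $Au=S(u,0)$ for $u\in E$, and assume $Ae\ne0$. Then $\|A\|\le1$, and there is $d=(a_0,b_0)\in B_E$ with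
$$|1-b_0|\le\tfrac16,\qquad\|Ad\|=1,\qquad\|A(2e-d)\|\le1.\tag{1}$$

*Proof.* $\|A\|\le1$ since $B_E\times\{0\}\subset B_X$. Let $v=S(0,1)$ and $y=Sx_1$, and write $x_1=\lambda(u,0)+(1-\lambda)(\omega e,\kappa)$ as above. Comparing last coordinates with $x_0$,
$$\big|(1-\lambda)\kappa-\tfrac12\big|<\varepsilon_0,\tag{2}$$
so $1-\lambda>0$. The unit vector $y$ is the convex combination $\lambda Au+(1-\lambda)S(\omega e,\kappa)$ of elements of $B_Y$. By Fact 1, $S(\omega e,\kappa)=y$, and also $Au=y$ if $\lambda>0$.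

**Case $|\kappa|<1$: the operator does not see the vertical direction.** For small $\delta>0$ the points $(\omega e,\kappa\pm\delta)$ are in $B_X$, so $y\pm\delta v\in B_Y$. Their midpoint $y$ has norm one, so $v=0$ by Fact 1. Hence $y=S(\omega e,\kappa)=\omega Ae$. As $\|y\|=1$, $|\omega|\le1$ and $\|Ae\|\le1$, we get $\|Ae\|=1$. So (1) holds with $d=e$, since then $b_0=1$ and $2e-d=e$.

**Case $|\kappa|=1$: the operator attains its norm along a slanted segment.** By (2), $1-\lambda=|(1-\lambda)\kappa|$ lies in $(\frac12-\varepsilon_0,\frac12+\varepsilon_0)$, and so does $\lambda$. In particular $\lambda>0$ and $Au=y$.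

First, $|\omega|=1$. Otherwise, for small $\delta>0$ the points $((\omega\pm\delta)e,\kappa)$ are in $B_X$, so $y\pm\delta Ae\in B_Y$, and Fact 1 gives $Ae=0$, which is excluded.

Next, the reflected point. From $\omega Ae+\kappa v=S(\omega e,\kappa)=y=Au$ we get $\kappa v=Au-\omega Ae$, so
$$S(\omega e,-\kappa)=\omega Ae-\kappa v=A(2\omega e-u).$$
This has norm $\le1$ because $(\omega e,-\kappa)\in B_X$. Put $d=\bar\omega u\in B_E$. Then $\|Ad\|=\|Au\|=1$ and $\|A(2e-d)\|=\|\bar\omega A(2\omega e-u)\|\le1$.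

Finally, $d$ is near $e$. Let $u_2$ be the second coordinate of $u$. Since $\|\pi(x_1-x_0)\|_E<\varepsilon_0$, $|\lambda u_2+(1-\lambda)\omega-1|<\varepsilon_0$. Taking real parts,
$$\lambda(1-\mathrm{Re}\,u_2)+(1-\lambda)(1-\mathrm{Re}\,\omega)<\varepsilon_0$$
with both terms $\ge0$. As $\lambda,1-\lambda>\frac12-\varepsilon_0$, both $1-\mathrm{Re}\,u_2$ and $1-\mathrm{Re}\,\omega$ are less than $\varepsilon_0/(\frac12-\varepsilon_0)=\frac1{499}$. For $|\mu|\le1$ we have $|1-\mu|^2=1-2\mathrm{Re}\,\mu+|\mu|^2\le2(1-\mathrm{Re}\,\mu)$. Hence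
$$|1-b_0|=|1-\bar\omega u_2|=|\omega-u_2|\le|1-\omega|+|1-u_2|\le2\sqrt{2/499}<\tfrac16.\qquad\square$$

So we need a uniformly convex $Y$ and operators $T_n$ for which (1) is impossible. A first idea is $Y=\ell_4$ and $T_n=W_n\circ\pi$ with $W_n$ from Section 3. This sequence is useless: $W_n$ is an isometry, so $T_n$ attains its norm at $x_0$ itself, and (1) holds for $A=W_n$ with $d=e$. We must keep $E$ *almost* isometrically inside $Y$, infinitely often, while destroying every exact coincidence of this kind.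

## 8. A renorming of $\ell_4$ without disjoint pairs

In $\ell_4$ the exact isometries $W_n$ exist because $\delta_{2n}$ and $\delta_{2n+1}$ have disjoint supports. We add to the norm a small term that makes all pairs of nonzero vectors overlap.

For $y\in\ell_4$ (over $\mathbb K$, indexed by $k\ge1$) let
$$(Jy)(t)=\sum_{k\ge1}2^{-k}y_kt^k,\qquad t\in[0,1].$$
Since $(y_k)$ is bounded, this power series has radius of convergence at least $2$. By Hölder, $|Jy|\le\sum2^{-k}|y_k|\le\big(\sum2^{-4k/3}\big)^{3/4}\|y\|_4\le\|y\|_4$ on $[0,1]$, because $\sum_{k\ge1}2^{-4k/3}=1/(2^{4/3}-1)<1$. Let $Y=\ell_4$ with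
$$\|y\|_Y^4=\sum_k|y_k|^4+\int_0^1|Jy(t)|^4\,dt.$$
The map $y\mapsto(y,Jy)$ identifies $Y$ isometrically with a subspace of $L_4(\Omega)$, where $\Omega=\mathbb N\sqcup[0,1]$ carries counting measure plus Lebesgue measure. So $\|\cdot\|_Y$ is a norm, and $\|y\|_4\le\|y\|_Y\le2^{1/4}\|y\|_4$. Thus $Y$ is complete and isomorphic to $\ell_4$. From now on we treat elements of $Y$ as functions on $\Omega$, and $\int$ means $\int_\Omega$.

**$Y$ is uniformly convex.** For scalars $s,t$,
$$|s+t|^4+|s-t|^4\le\big(|s+t|^2+|s-t|^2\big)^2=4\big(|s|^2+|t|^2\big)^2\le8\big(|s|^4+|t|^4\big).$$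
Integrating and dividing by $16$ gives $\|\frac{f+g}2\|^4+\|\frac{f-g}2\|^4\le\frac12(\|f\|^4+\|g\|^4)$. If $f,g\in B_Y$ and $\|f-g\|\ge\varepsilon$, then $\|\frac{f+g}2\|^4\le1-\frac{\varepsilon^4}{16}$. In particular $Y$ is strictly convex.

**No disjoint pairs.** If $f,g\in Y\setminus\{0\}$, then
$$m:=\int|f|^2|g|^2>0.\tag{3}$$
Indeed, $Jf$ and $Jg$ are given by nonzero power series with radius of convergence at least $2$, so $Jf\cdot Jg$ has only finitely many zeros in $[0,1]$, and $\int_0^1|Jf|^2|Jg|^2\,dt>0$. (For $f=\delta_1$, $g=\delta_2$: the sum over $\mathbb N$ vanishes, $J\delta_1=\frac t2$, $J\delta_2=\frac{t^2}4$, and $m=\int_0^1\frac{t^6}{64}dt=\frac1{448}$.)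

**Almost isometric copies of $E$.** Let $V_n:E\to Y$, $V_n(a,b)=a\delta_{2n}+b\delta_{2n+1}$. For $|a|,|b|\le1$ we have $|JV_n(a,b)|\le2\cdot2^{-2n}$ on $[0,1]$, so
$$|a|^4+|b|^4\le\|V_n(a,b)\|^4\le|a|^4+|b|^4+(2\cdot2^{-2n})^4.$$
Hence $1\le\|V_n\|\to1$. Put
$$T_n=\|V_n\|^{-1}\,V_n\circ\pi.$$
Since $\pi(B_X)=B_E$, $\|T_n\|=1$. Moreover
$$\|T_nx_0\|=\|T_n(e,0)\|\ge\|V_n\|^{-1}\to1,\qquad\|T_n((1,0),0)\|\ge\|V_n\|^{-1}\to1.\tag{4}$$

In the language of Section 5, $\|T_n(u,c)\|\to\|u\|_4$, with kernel $M=\{0\}\times\mathbb K$.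

## 9. A nonnegative quartic with a double zero

We now show that (1) cannot hold for this $Y$ when $\|A(1,0)\|$ is close to $1$. The strategy is to measure how far $A$ is from isometric by
$$Q(a,b)=|a|^4+|b|^4-\|A(a,b)\|^4 .$$
At $d$ we have $Q(d)=0$. We shall prove that $Q$ at the reflected point $w=2e-d$ is at most a small multiple of $|a_0|^4$, while $\|w\|_E^4$ exceeds $1$ by at least $2|a_0|^4$. Then $\|Aw\|^4=\|w\|_E^4-Q(w)$ must exceed $1$.

**Lemma 2.** Let $A\in\mathcal L(E,Y)$, $\|A\|\le1$, $f=A(1,0)$, $g=A(0,1)$, with $g\ne0$ and $\|f\|\ge1-\frac1{500}$. If $d=(a_0,b_0)\in B_E$ satisfies $\|Ad\|=1$ and $|1-b_0|\le\frac16$, then $a_0\ne0$ and $\|A(2e-d)\|>1$.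

*Proof.* As $\|A\|\le1$ and $\|Ad\|=1$, we have $\|d\|=1$, that is, $|a_0|^4+|b_0|^4=1$. Also $Q\ge0$ everywhere, $Q(ca,cb)=|c|^4Q(a,b)$, and $Q(d)=0$. Write $Q(\zeta)=Q(\zeta,1)$ for $\zeta\in\mathbb K$.

**Step 1: expand $Q$ and separate its even and odd parts.** On $\Omega$ we have $|\zeta f+g|^2=|\zeta|^2|f|^2+|g|^2+2\mathrm{Re}(\zeta f\bar g)$. Squaring, integrating and subtracting from $|\zeta|^4+1$,
$$Q(\zeta)=\alpha|\zeta|^4+\gamma_0-k(\zeta)-l(\zeta),\qquad\alpha=1-\|f\|^4\ge0,\quad\gamma_0=1-\|g\|^4\ge0,\tag{5}$$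
$$k(\zeta)=2m|\zeta|^2+4\int\big(\mathrm{Re}\,\zeta f\bar g\big)^2,\qquad l(\zeta)=4\int\big(|\zeta|^2|f|^2+|g|^2\big)\mathrm{Re}(\zeta f\bar g).$$
All integrals are finite by Hölder, since $f,g\in L_4(\Omega)$. For real $x$ we have $k(x\zeta)=x^2k(\zeta)$. By (3), applied to $f,g\neq0$, we have $m>0$ and
$$k(\zeta)\ge2m|\zeta|^2>0\quad(\zeta\ne0).$$
The function $l$ is odd, and for fixed $u$ and real $x$, $l(xu)$ is a linear combination of $x$ and $x^3$. Since $Q(-\zeta)\ge0$ and $l$ cancels in the sum,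
$$Q(\zeta)\le Q(\zeta)+Q(-\zeta)=2\big(\alpha|\zeta|^4+\gamma_0-k(\zeta)\big)\le2\big(\alpha|\zeta|^4+\gamma_0\big).\tag{6}$$
So the odd part, over which we have no control, does not matter: it is enough to control $\alpha$ and $\gamma_0$. The number $\alpha$ is small by hypothesis; we must bound $\gamma_0$.

As $|b_0|\ge\frac56$, we may put $\zeta_0=a_0/b_0$ and $r=|\zeta_0|$. Then $Q(\zeta_0)=|b_0|^{-4}Q(d)=0$.

**Step 2: $a_0\ne0$.** Suppose $r=0$. Then $\gamma_0=Q(0)=0$, and for real $x\ne0$
$$Q(x)+Q(-x)=2\big(\alpha x^4-k(1)x^2\big),$$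
which is negative for small $x$ because $k(1)>0$. This contradicts $Q\ge0$. So $r>0$ and $a_0\ne0$.

**Step 3: $\gamma_0\le16\alpha r^4$.** We restrict $Q$ to the real line through $\zeta_0$. Let $u=\zeta_0/r$ and, for $x\in\mathbb R$,
$$p(x)=Q(xu)=\alpha x^4-c_3x^3-k(u)x^2-c_1x+\gamma_0,$$
with $c_3=4\int|f|^2\mathrm{Re}(uf\bar g)$ and $c_1=4\int|g|^2\mathrm{Re}(uf\bar g)$. We have $p\ge0$ on $\mathbb R$ and $p(r)=0$. So $r$ is a minimum, $p'(r)=0$, and $(x-r)^2$ divides $p$:
$$p(x)=(x-r)^2\big(\alpha x^2+2\beta x+\gamma\big).$$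
The second factor is $\ge0$ for $x\ne r$, hence on all of $\mathbb R$. Therefore $\alpha,\gamma\ge0$ and $\beta^2\le\alpha\gamma$. Comparing the coefficients of $x^2$,
$$\gamma-4r\beta+r^2\alpha=-k(u)<0.$$
Hence $\gamma\le4r|\beta|\le4r\sqrt{\alpha\gamma}$, so $\gamma\le16r^2\alpha$, and $\gamma_0=p(0)=r^2\gamma\le16\alpha r^4$.

**Step 4: $Q$ is small at the reflected point.** Let $w=2e-d=(-a_0,2-b_0)$. Since $|2-b_0|\ge2-|b_0|\ge1\ge|b_0|$, the number $\zeta=-a_0/(2-b_0)$ satisfies $|\zeta|\le r$. By homogeneity, (6) and Step 3,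
$$Q(w)=|2-b_0|^4Q(\zeta)\le|2-b_0|^4\big(2\alpha r^4+32\alpha r^4\big)=34\,\alpha\Big(\frac{|2-b_0|}{|b_0|}\Big)^4|a_0|^4.$$
Here $|2-b_0|\le1+|1-b_0|\le\frac76$ and $|b_0|\ge\frac56$, so the ratio is at most $\frac75$, and $(\frac75)^4<4$. Further, $\alpha\le1-(1-\frac1{500})^4\le\frac4{500}=\frac1{125}$. Thus, as $a_0\neq0$,
$$Q(w)\le136\,\alpha|a_0|^4\le\tfrac{136}{125}|a_0|^4<2|a_0|^4.$$

**Step 5: $\|w\|_E^4\ge1+2|a_0|^4$.** Put $h=1-|b_0|\in[0,1]$. Using $|a_0|^4=1-|b_0|^4$ and $|2-b_0|\ge1+h$,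
$$\|w\|_E^4-1=|a_0|^4+|2-b_0|^4-1=|2-b_0|^4-|b_0|^4\ge(1+h)^4-(1-h)^4=8h+8h^3\ge8h,$$
and, since $(1-h)^4\ge1-4h$, $8h\ge2\big(1-(1-h)^4\big)=2\big(1-|b_0|^4\big)=2|a_0|^4$.

**Step 6: conclusion.** $\|Aw\|^4=\|w\|_E^4-Q(w)>1+2|a_0|^4-2|a_0|^4=1$. $\square$

**Remark.** Formula (5) also shows that no $A\in\mathcal L(E,Y)$ is isometric. If $A$ were isometric, then $f,g\ne0$, $\alpha=\gamma_0=0$ and $Q\equiv0$, so $0=Q(\zeta)+Q(-\zeta)=-2k(\zeta)<0$ for $\zeta\ne0$. So the limit seminorm $(u,c)\mapsto\|u\|_4$ of the $\|T_n(\cdot)\|$ is not of the form $\|S(\cdot)\|$ with $S\in\mathcal L(X,Y)$.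

## 10. No operator near $T_n$ attains its norm near $x_0$

*Proof of Theorem 1.* Take $X$, $x_0$ from Section 7 and $Y$, $T_n$ from Section 8. Let $\varepsilon_0=\frac1{1000}$ and let $n$ be so large that $\|V_n\|^{-1}\ge1-\varepsilon_0$. Suppose that $S\in\mathcal L(X,Y)$ and $x_1\in S_X$ satisfy $\|S\|=\|Sx_1\|=1$, $\|S-T_n\|<\varepsilon_0$ and $\|x_1-x_0\|<\varepsilon_0$.

**Step 1: the hypotheses of both lemmas.** Let $Au=S(u,0)$, $f=A(1,0)$ and $g=A(0,1)=Ae$. The vectors $((1,0),0)$ and $(e,0)$ have norm one in $X$, so by (4)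
$$\|f\|\ge\|T_n((1,0),0)\|-\varepsilon_0\ge1-2\varepsilon_0=1-\tfrac1{500},\qquad\|g\|\ge\|T_n(e,0)\|-\varepsilon_0\ge1-2\varepsilon_0>0.$$

**Step 2: the two lemmas collide.** Since $Y$ is strictly convex and $Ae\ne0$, Lemma 1 gives $\|A\|\le1$ and $d=(a_0,b_0)\in B_E$ with $|1-b_0|\le\frac16$, $\|Ad\|=1$ and $\|A(2e-d)\|\le1$. Lemma 2 applies to this $A$ and $d$ and gives $\|A(2e-d)\|>1$. This is a contradiction.

So for all large $n$ no such $S,x_1$ exist, while $\|T_nx_0\|\to1$ by (4). Given any $\eta>0$, some such $n$ has $\|T_nx_0\|>1-\eta$; hence no $\eta(\varepsilon_0)>0$ works, and $(X,Y)$ fails the BPBp. Since BPBp-RSE implies BPBp, it fails the BPBp-RSE as well. $\blacksquare$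

## 11. From dimension three to every higher dimension: Theorem 2(c)

For $N\le2$, Theorem 2(b) gives BPBp-RSE, hence BPBp, for all pairs. For $N=3$ Theorem 1 gives a pair without BPBp. For $N>3$ let $X,Y$ be the spaces of Theorem 1, let $W=\ell_2^{N-3}$, and consider $X\oplus_1W$, with norm $\|(x,w)\|=\|x\|+\|w\|$ and dimension $N$. The following claim shows that $(X\oplus_1W,Y)$ fails the BPBp.

**Claim.** If $(X\oplus_1W,Y)$ has the BPBp with $\eta(\cdot)$, then $(X,Y)$ has the BPBp with $\eta(\cdot/2)$.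

*Proof.* **Step 1: extend the operator by zero.** Let $\varepsilon\in(0,1)$, $\|T\|=1$, $x_0\in S_X$ and $\|Tx_0\|>1-\eta(\varepsilon/2)$. Put $\tilde T(x,w)=Tx$. Then $\|\tilde T\|=1$, $\|(x_0,0)\|=1$ and $\|\tilde T(x_0,0)\|>1-\eta(\varepsilon/2)$. So there are $\tilde S$ with $\|\tilde S\|=1$, $\|\tilde S-\tilde T\|<\frac\varepsilon2$, and $(x_1,w_1)$ of norm one with $\|\tilde S(x_1,w_1)\|=1$ and $\|x_1-x_0\|+\|w_1\|<\frac\varepsilon2$.

**Step 2: the $X$-part attains the norm by itself.** We have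
$$1\le\|\tilde S(x_1,0)\|+\|\tilde S(0,w_1)\|\le\|x_1\|+\|w_1\|=1 .$$
Equality holds throughout, so $\|\tilde S(x_1,0)\|=\|x_1\|$, and $\|x_1\|\ge1-\frac\varepsilon2>0$. Hence the restriction $S=\tilde S|_X$ has norm one and attains it at $x_1/\|x_1\|$.

**Step 3: distances.** $\|S-T\|\le\|\tilde S-\tilde T\|<\frac\varepsilon2$, and
$$\Big\|\frac{x_1}{\|x_1\|}-x_0\Big\|\le(1-\|x_1\|)+\|x_1-x_0\|=\|w_1\|+\|x_1-x_0\|<\frac\varepsilon2.\qquad\square$$

Finally, every uniformly convex $Y$ is strictly convex, so by Theorem 2(a) the BPBp and BPBp-RSE versions of the statement are equivalent. This proves Theorem 2(c). $\blacksquare$
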